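# Most edges versus largest $\alpha$-spectral radius among $P$-colorable hypergraphs

## 1. Bipartite graphs: the spectral radius is a function of the edge count

For a graph $G$ on $[n]$ and a real number $\alpha>1$, consider
$$\lambda^{(\alpha)}(G)=\max\Big\{2\sum_{uv\in E(G)}x_ux_v:\ x\in\mathbb R^n,\ |x_1|^\alpha+\cdots+|x_n|^\alpha=1\Big\}.$$
For $\alpha=2$ the sum is $x^{\mathsf T}Ax$ with $A$ the adjacency matrix, so $\lambda^{(2)}$ is the usual spectral radius. Replacing $x$ by $|x|$ never lowers the sum, so we always take $x\ge 0$.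

We run two contests among the bipartite graphs on $n\ge2$ vertices: who has the most edges, and who has the largest $\lambda^{(\alpha)}$? The first is won exactly by the complete bipartite graphs whose part sizes differ by at most $1$. The second has the same winners, and here is the proof.

Let $H$ be bipartite with color classes $A,B$ of sizes $a,b$ (with $ab>0$), and let $x\ge0$ satisfy $\sum x_u^\alpha=1$. Put $p=\sum_{u\in A}x_u^\alpha$ and $q=\sum_{u\in B}x_u^\alpha$, so $p+q=1$. By the power mean inequality $\sum_{u\in A}x_u\le a\,(p/a)^{1/\alpha}$, and similarly for $B$. Hence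
$$2\sum_{uv\in E(H)}x_ux_v\ \le\ 2\Big(\sum_{A}x_u\Big)\Big(\sum_Bx_u\Big)\ \le\ 2\,(ab)^{1-1/\alpha}(pq)^{1/\alpha}\ \le\ 2\cdot 4^{-1/\alpha}(ab)^{1-1/\alpha}.$$
For $H=K_{a,b}$, $p=q=\frac12$ and $x$ constant on each side, all three are equalities, so $\lambda^{(\alpha)}(K_{a,b})=2\cdot4^{-1/\alpha}(ab)^{1-1/\alpha}$. This is an increasing function of the number $ab$ of edges. If $\lambda^{(\alpha)}(H)$ is the largest possible, then $ab$ is the largest possible and all inequalities are equalities for an optimal $x$. Since $\alpha>1$, equality in the power mean inequality makes $x$ constant on each side, with $p=q=\frac12$, so $x>0$. Then equality in the first inequality says that no edge between $A$ and $B$ is missing. So $H=K_{a,b}$ with $|a-b|\le1$.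

What changes when there are more colors, edges with more than two vertices, and arbitrary rules for which color combinations an edge may show?

## 2. Patterns and the two extremal sets

**Definition (patterns).** An $r$-graph $H$ has a finite vertex set $V(H)$ and a set $E(H)$ of $r$-element subsets of $V(H)$ as edges. An $r$-pattern is a pair $P=([l],E)$, where $l$ is a positive integer and $E$ is a set of $r$-multisets with elements from $[l]$. An $r$-graph $H$ is $P$-colorable if there is a map $\phi:V(H)\to[l]$ such that $\{\phi(v_1),\dots,\phi(v_r)\}\in E$, as a multiset, for every edge $\{v_1,\dots,v_r\}$. Write $Col(P)$ for the family of $P$-colorable $r$-graphs and $Col(P)_n$ for its members on $n$ vertices.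

For $P=([2],\{\{1,2\}\})$ these are the bipartite graphs. For $P=([2],\{\{1,1,2\}\})$ they are the $3$-graphs whose vertices split into two classes so that every edge has two vertices in the first class and one in the second. Every $Col(P)$ is closed under taking subgraphs.

**Definition (the two contests).** For an $r$-graph $G$ on $[n]$,
$$\lambda^{(\alpha)}(G)=\max_{|x_1|^\alpha+\cdots+|x_n|^\alpha=1}\ r!\sum_{\{v_1,\dots,v_r\}\in E(G)}x_{v_1}\cdots x_{v_r}.$$
$EX(Col(P),n)$ is the set of members of $Col(P)_n$ with the maximum number of edges, and $SPEX_\alpha(Col(P),n)$ is the set of those with the maximum $\lambda^{(\alpha)}$.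

Jian Zheng, Honghai Li and Li Su, in "Spectral Turán-type problems for the $\alpha$-spectral radius of hypergraphs with degree stability" (arXiv:2509.24354, 2025), ask: given $\alpha>1$ and $r\ge2$, is it true for all $r$-patterns $P$ that $SPEX_\alpha(Col(P),n)\subseteq EX(Col(P),n)$ for all sufficiently large $n$? The answer is yes for $r=2$ and no for every $r\ge3$.

**Theorem A** ($r=2$). For every $2$-pattern $P$, every $\alpha>1$ and every $n$: $SPEX_\alpha(Col(P),n)\subseteq EX(Col(P),n)$; in fact the two sets are equal.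

**Theorem B** ($r\ge3$). Let $P_3=([3],\{\{1,2,3\},\{1,1,2\},\{1,1,3\}\})$, and for $r\ge4$ let $P_r=([2],\{\{1^i,2^{r-i}\}:1\le i\le r-2\})$, where exponents are multiplicities. For every $\alpha>1$, the set of $n$ with $SPEX_\alpha(Col(P_r),n)\cap EX(Col(P_r),n)=\emptyset$ has positive lower density. For $r\ge4$ its density is exactly $\min\{1,\kappa_r/(\alpha-1)\}$, where, with $\rho=(r-1)^{1/(r-2)}$, $\xi_1=\frac1{1+\rho}$, $\xi_2=\frac\rho{1+\rho}$,
$$\kappa_r=\frac{(r-2)(\xi_2-\xi_1)\,\xi_2^{\,r-1}}{2(1-\xi_1^{r-1}-\xi_2^{r-1})}>0.$$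
If $\alpha<1+\kappa_r$ $(r\ge4)$, the two sets are disjoint for all sufficiently large $n$.

The lower density of a set $S$ of positive integers is $\liminf_{N}|S\cap[N]|/N$; positive lower density implies that $S$ is infinite. Since $SPEX_\alpha$ is never empty, disjointness is a failure of the inclusion. So for each $r\ge3$ one pattern $P_r$ defeats the inclusion for all $\alpha>1$ at once.

For a concrete value, $P_4$ allows the colors $\{1,2,2,2\}$ and $\{1,1,2,2\}$. Here $\rho=\sqrt3$, $\xi_1=\frac{\sqrt3-1}2$, $\xi_2=\frac{3-\sqrt3}2$, so $\xi_2-\xi_1=2-\sqrt3$, $\xi_2^3=\frac{27-15\sqrt3}4$ and $1-\xi_1^3-\xi_2^3=3\xi_1\xi_2=\frac{6\sqrt3-9}{2}$. This gives $\kappa_4=\frac{33-19\sqrt3}{4\sqrt3-6}=\frac{3\sqrt3-5}2\approx0.098$.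

## 3. Graph patterns: proof of Theorem A

With more than two colors there is no closed formula to rely on, but a symmetrization and an exchange argument do the job. If $n=1$ there is nothing to prove, so let $n\ge2$.

**Step 0: dispose of loops and of the empty pattern.** Suppose $\{i,i\}\in E$ for some $i$. Then every graph is $P$-colorable (use only color $i$) and $EX=\{K_n\}$. For $x\ge0$ with $\sum x_u^\alpha=1$, put $e_1=\sum x_u$. By Cauchy–Schwarz and the power mean inequality,
$$\sum_{u<v}x_ux_v=\tfrac12\Big(e_1^2-\sum x_u^2\Big)\le\binom n2\Big(\frac{e_1}n\Big)^2\le\binom n2n^{-2/\alpha},$$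
and equality in the second inequality forces $x$ to be constant, because $\alpha>1$. The constant vector attains the bound. If $\lambda^{(\alpha)}(G)=\lambda^{(\alpha)}(K_n)$, a nonnegative optimal $x$ for $G$ is optimal for $K_n$, hence constant and positive. A missing edge would make the sum for $K_n$ strictly larger than that for $G$, so $G=K_n$. Thus $SPEX_\alpha=\{K_n\}=EX$.

From now on $P$ has no loops, so it is a simple graph on $[l]$ with some clique number $\omega$. If $\omega=1$, only the edgeless graph is $P$-colorable and the claim is trivial. Let $\omega\ge2$. A $P$-coloring maps a clique injectively onto a clique, so members of $Col(P)$ are $K_{\omega+1}$-free. Conversely, every complete $\omega$-partite graph (empty parts allowed) is in $Col(P)$: color its parts by the vertices of a clique of $P$. By Turán's theorem, $EX=\{T_\omega(n)\}$ up to isomorphism, where $T_\omega(n)$ is the complete $\omega$-partite graph with part sizes differing by at most $1$. It remains to find $SPEX_\alpha$.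

**Step 1: replace a $K_{\omega+1}$-free graph by a complete $\omega$-partite one without losing weight.** For $x\ge0$ on $V$ write $w(G)=\sum_{uv\in E(G)}x_ux_v$ and $x(S)=\sum_{u\in S}x_u$. *Claim:* if $\omega\ge1$ and $G$ on $V$ is $K_{\omega+1}$-free, there is a complete $\omega$-partite graph $G'$ on $V$, with parts possibly empty, such that $w(G)\le w(G')$; and if moreover $x>0$ everywhere and $w(G)=w(G')$, then $G=G'$.

We use induction on $\omega$. For $\omega=1$, $G$ is edgeless and $G'=G$. The case $V=\emptyset$ is trivial. Otherwise let $d(u)=x(N(u))$, let $v_1$ maximize $d$, and put $N=N(v_1)$ and $U_1=V\setminus N$. Every edge lies inside $N$ or meets $U_1$, so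
$$w(G)\le w(G[N])+\sum_{u\in U_1}x_u\,d(u)\le w(G[N])+x(U_1)\,d(v_1)=w(G[N])+x(U_1)\,x(N).$$
The first inequality holds because edges inside $U_1$ are counted twice on the right. Since $v_1$ is adjacent to all of $N$, $G[N]$ is $K_\omega$-free. By induction there is a complete $(\omega-1)$-partite graph on $N$ of weight at least $w(G[N])$. Add $U_1$ as a further part to get $G'$; its weight is at least the right-hand side. If $x>0$ and $w(G)=w(G')$, the first inequality shows that $U_1$ spans no edge, and the second that $d(u)=x(N)$ for every $u\in U_1$. As $N(u)\subseteq N$ and $x>0$, each $u\in U_1$ is adjacent to all of $N$. By the equality case for $\omega-1$, $G[N]$ equals the chosen complete $(\omega-1)$-partite graph. So $G=G'$.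

**Step 2: among complete $\omega$-partite graphs, only balanced ones maximize $\lambda^{(\alpha)}$.** First we pass to part sums. Let the part sizes be $v_1,\dots,v_\omega$ with sum $n$. For $x\ge0$ with $\sum x_u^\alpha=1$ put $y_i=x(V_i)$; then $w=\sum_{i<j}y_iy_j$, and by the power mean inequality $\sum_{u\in V_i}x_u^\alpha\ge v_i^{1-\alpha}y_i^\alpha$, with equality for $x$ constant on $V_i$. Therefore
$$\lambda^{(\alpha)}=2\max\sum_{i<j}y_iy_j\quad\text{subject to } y_i\ge0,\ \ \sum_{i}v_i^{1-\alpha}y_i^\alpha\le1,$$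
where $y_i=0$ with cost $0$ if $v_i=0$.

Let $v$ be a size vector with the largest $\lambda^{(\alpha)}$, which is positive since $n,\omega\ge2$, and let $y$ be optimal. If $v_i>0$ then $y_i>0$. Otherwise $\sum_{j\ne i}y_j>0$ because the objective is positive. Raise $y_i$ from $0$ to $\epsilon$ and divide $y$ by $(1+v_i^{1-\alpha}\epsilon^\alpha)^{1/\alpha}$: the raise gains $\epsilon\sum_{j\neq i}y_j$, and the division loses only $O(\epsilon^\alpha)$. Since $\alpha>1$, this is a net gain for small $\epsilon$, a contradiction.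

Suppose $v_1\ge v_2+2$. Put $V=v_1+v_2$ and $Y=y_1+y_2$, and note $y_1>0$. We show that the sizes $(v_1-1,v_2+1)$ do strictly better.

If $y_1(v_2+1)\le y_2(v_1-1)$, then $y_2>0$, so $v_2>0$. Keep $y$. The cost of the two parts along the way is $\psi(t)=(v_1-t)^{1-\alpha}y_1^\alpha+(v_2+t)^{1-\alpha}y_2^\alpha$, and
$$\psi'(t)=(\alpha-1)\Big[\Big(\frac{y_1}{v_1-t}\Big)^\alpha-\Big(\frac{y_2}{v_2+t}\Big)^\alpha\Big].$$
For $0\le t<1$ we have $y_1(v_2+t)<y_1(v_2+1)\le y_2(v_1-1)<y_2(v_1-t)$, so $\psi'(t)<0$. Thus $\psi(1)<\psi(0)$, the constraint has become slack, and scaling $y$ up strictly increases the objective.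

If $y_1(v_2+1)>y_2(v_1-1)$, add $y_1(v_1-1)$ to both sides to get $y_1>Y(v_1-1)/V$. Replace $y_1,y_2$ by $y_1'=Y(v_1-1)/V$ and $y_2'=Y(v_2+1)/V$. With the new sizes their cost is $Y^\alpha V^{-\alpha}(v_1-1+v_2+1)=Y^\alpha V^{1-\alpha}$. By Hölder, $Y\le\big(v_1^{1-\alpha}y_1^\alpha+v_2^{1-\alpha}y_2^\alpha\big)^{1/\alpha}V^{1-1/\alpha}$ (if $v_2=0$ this is an equality), so this is at most the old cost. The sum $Y$ is unchanged and $Y/2\le y_1'<y_1$ because $v_1-1\ge v_2+1$. Since $t\mapsto t(Y-t)$ is strictly decreasing on $[Y/2,Y]$, $y_1'y_2'>y_1y_2$, and the objective strictly increases.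

Both cases contradict the choice of $v$. So $v$ is balanced.

**Step 3: conclude for an arbitrary spectral winner.** Let $G\in SPEX_\alpha(Col(P),n)$ with nonnegative optimal $x$, and take $G'$ from Step 1 for this $x$. Since $G'\in Col(P)$,
$$\lambda^{(\alpha)}(G)=2w(G)\le2w(G')\le\lambda^{(\alpha)}(G')\le\lambda^{(\alpha)}(G).$$
So equality holds throughout: $x$ is optimal for $G'$, and $G'$ has the largest $\lambda^{(\alpha)}$ among complete $\omega$-partite graphs. By Step 2, $G'$ is a copy of $T_\omega(n)$.

We check $x>0$. Suppose $x_u=0$. The neighbors of $u$ in $G'$ are all vertices outside its part. If their total weight were $0$, then $w(G')=0$, which is false. So the neighbor sum of $u$ is positive, and raising $x_u$ to $\epsilon$ and renormalizing gains order $\epsilon$ and loses $O(\epsilon^\alpha)$, a contradiction. Now the equality case of Step 1 gives $G=G'$. Hence $SPEX_\alpha=EX=\{T_\omega(n)\}$ up to isomorphism, and as both sets are closed under isomorphism they are equal. $\square$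

For $r=2$ a repeated color in an edge is a loop, and a loop makes everything colorable. For $r\ge3$, a multiset such as $\{1,1,2\}$ repeats a color without trivializing the pattern. This is the new feature, and we will see its effect on the optimal part sizes.

## 4. Complete $P$-graphs and their size vectors

Throughout, $\alpha>1$ and $\gamma=1-\frac1\alpha\in(0,1)$, so $\frac{1-\gamma}\gamma=\frac1{\alpha-1}$.

**Definition (complete $P$-graph).** For $v\in\mathbb Z_{\ge0}^l$ with $\sum v_i=n$, let $G(v)$ be the $r$-graph with parts $V_i$, $|V_i|=v_i$, whose edges are all $r$-sets with color multiset in $E$.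

For a multiset $M\in E$ let $m_i$ be the multiplicity of $i$ in $M$, and let $\Delta=\{p\in\mathbb R^l_{\ge0}:\sum p_i=1\}$. For $\gamma\in(0,1]$ put
$$L_\gamma(v,p)=r!\sum_{M\in E}\prod_i\binom{v_i}{m_i}\Big(\frac{p_i}{v_i}\Big)^{(1-\gamma)m_i},\qquad M_\gamma(v)=\max_{p\in\Delta}L_\gamma(v,p),$$
where terms with $v_i=0<m_i$ are $0$ and factors with $m_i=0$ are $1$. Here $p_i$ is the share of $\sum x_u^\alpha=1$ carried by part $i$. For $\gamma=1$ there is no dependence on $p$ and $M_1(v)=r!\,e(G(v))$, so the same notation covers the edge problem.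

**Lemma 1.** $\lambda^{(\alpha)}(G(v))=M_\gamma(v)$ for $\gamma=1-1/\alpha$.

*Proof.* Take $x\ge0$ with $\sum x_u^\alpha=1$, let $p_i=\sum_{u\in V_i}x_u^\alpha$, and let $e_m$ be the $m$-th elementary symmetric polynomial. Grouping edges by color multiset,
$$\sum_{\text{edges}}\prod x=\sum_{M\in E}\prod_ie_{m_i}(x|_{V_i}).$$
Maclaurin's inequality says $e_m(t)\le\binom km(e_1(t)/k)^m$ for $t\in\mathbb R_{\ge0}^k$ and $1\le m\le k$; for $m>k$ both sides are $0$. Followed by the power mean inequality it gives
$$e_m(x|_{V_i})\le\binom{v_i}m\Big(\frac{e_1(x|_{V_i})}{v_i}\Big)^m\le\binom{v_i}m\Big(\frac{p_i}{v_i}\Big)^{m/\alpha},\tag{1}$$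
with equality when $x$ is constant on $V_i$. Since $1/\alpha=1-\gamma$, the sum is at most $L_\gamma(v,p)/r!$, and every $p\in\Delta$ supported on nonempty parts is attained with equality. A $p$ with mass on empty parts is harmless: that mass contributes nothing, and moving it to nonempty parts by scaling does not decrease $L_\gamma$. $\square$

If $1\le m\le v_i$ and both inequalities in (1) are equalities, then $x$ is constant on $V_i$: the power mean inequality is strict otherwise, because $\alpha>1$.

**Lemma 2.** $EX(Col(P),n)\cap SPEX_\alpha(Col(P),n)\ne\emptyset$ if and only if some $v$ maximizes both $M_1$ and $M_\gamma$ over all $v$ with $\sum v_i=n$.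

*Proof.* Every $H\in Col(P)_n$ with color class sizes $v$ is a subgraph of $G(v)$, and both $e$ and $\lambda^{(\alpha)}$ are monotone under adding edges. So the maxima over $Col(P)_n$ are $\max_vM_1(v)/r!$ and $\max_vM_\gamma(v)$. If $v$ maximizes both, $G(v)$ lies in both sets. Conversely, let $H$ be in both sets, with class sizes $v$. Then $e(H)\le e(G(v))\le e(H)$, so $H=G(v)$, and $v$ maximizes both. $\square$

So everything happens on the lattice of size vectors. A sensible first try is to compare leading terms. Put $w=v/n$ and $z_i=w_i^\gamma p_i^{1-\gamma}$. Since $v_i^{m_i}(p_i/v_i)^{(1-\gamma)m_i}=n^{\gamma m_i}z_i^{m_i}$,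
$$n^{-\gamma r}L_\gamma(v,p)=r!\sum_M\prod_i\frac{v_i(v_i-1)\cdots(v_i-m_i+1)}{v_i^{m_i}}\cdot\frac{z_i^{m_i}}{m_i!}.\tag{2}$$
If all $v_i$ are of order $n$, the falling-factorial quotients tend to $1$, and we are left with the polynomial
$$F(z)=r!\sum_{M\in E}\prod_i\frac{z_i^{m_i}}{m_i!}$$
for the edge problem and the spectral problem alike. Weighted AM–GM gives $\sum z_i\le1$, so both problems want $w=p=\xi$ with $\xi$ a maximizer of $F$ on $\Delta$. One might hope that both then want the integer point nearest to $n\xi$. The next section shows where this hope fails.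

## 5. The pattern $\{1,1,2\}$: part sizes that drift with $\alpha$

Let $P=([2],\{\{1,1,2\}\})$, $v=(a,b)$ with $a+b=n$, and $\beta=1/\gamma=\frac\alpha{\alpha-1}$, so $\beta>1$ for the spectral problem and $\beta=1$ for the edge problem. Then
$$L_\gamma=6\binom a2b\Big(\frac{p_1}a\Big)^{2(1-\gamma)}\Big(\frac{p_2}b\Big)^{1-\gamma}=3\,(a^2b)^\gamma\Big(1-\frac1a\Big)(p_1^2p_2)^{1-\gamma}.$$
The maximum over $p$ is at $p=(\frac23,\frac13)$ when $\gamma<1$. Raising to the power $\beta$ we see that maximizing $M_\gamma$ over $a$ is the same as maximizing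
$$g_\beta(a)=a^2(n-a)\Big(1-\frac1a\Big)^\beta .$$
The leading factor $a^2(n-a)$ is common to both problems. The correction $1-\frac1a$, caused by the repeated color, enters with exponent $1$ for edges and with exponent $\beta$ for $\lambda^{(\alpha)}$.

A small case shows that this matters. Let $n=6$ and $\alpha=\frac43$, so $\beta=4$. For $a=2,3,4,5$ the numbers of edges are $4,9,12,10$, so the edge winner is $a=4$. But
$$\frac{g_4(5)}{g_4(4)}=\frac{5^{-2}\cdot4^4\cdot1}{4^{-2}\cdot3^4\cdot2}=\frac{2048}{2025}>1 .$$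
The complete $P$-graph with parts $(5,1)$ and $10$ edges has larger $\lambda^{(4/3)}$ than the one with parts $(4,2)$ and $12$ edges. By Lemma 2, the two extremal sets are disjoint for this $n$ and $\alpha$. How far does this persist as $n\to\infty$?

**Proposition 3.** For $r=3$ and $P=([2],\{\{1,1,2\}\})$: $SPEX_\alpha(Col(P),n)\subseteq EX(Col(P),n)$ for all sufficiently large $n$ if and only if $\alpha\ge\frac32$.

*Proof.* **Step 1: locate the integer maximizers of $g_\beta$.** On $(1,n)$,
$$\log g_\beta(a)=2\log a+\log(n-a)+\beta\log(1-\tfrac1a)$$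
is strictly concave; the last term has second derivative $\beta(a^{-2}-(a-1)^{-2})<0$. So $R(a)=\log g_\beta(a+1)-\log g_\beta(a)$ is strictly decreasing. If $R(a-1)>0>R(a)$, then $a$ is the unique maximizer; if $R(a)>0$, then no integer $\le a$ is a maximizer. (Values of $a$ outside $2\le a\le n-1$ give $M_\gamma=0$ and do not compete.) Let $a=\frac{2n}3+d$ with $d$ bounded and $b=n-a=\frac n3-d$. Then
$$R(a)=2\log\Big(1+\frac1a\Big)+\log\Big(1-\frac1b\Big)+\beta\Big[\log\Big(1-\frac1{a+1}\Big)-\log\Big(1-\frac1a\Big)\Big]$$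
$$=\frac2a-\frac1{a^2}-\frac1b-\frac1{2b^2}+\frac\beta{a^2}+O(n^{-3}).$$
Here $\frac2a=\frac3n\big(1-\frac{3d}{2n}\big)+O(n^{-3})$ and $\frac1b=\frac3n\big(1+\frac{3d}n\big)+O(n^{-3})$, so
$$R(a)=\frac1{n^2}\Big[-\frac{27d}2-\frac94-\frac92+\frac{9\beta}4\Big]+O(n^{-3})=-\frac{27}{2n^2}\Big(d+\frac12-\frac\beta6\Big)+O(n^{-3}).\tag{3}$$
In words: the preferred real position is $\frac{2n}3+\frac\beta6$ up to $O(1/n)$, and integers compete by their distance to it.

**Step 2: read off the three residue classes for large $n$.**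

- $n=3m$. At $a=2m$, $d=0$, and $R(2m)$ has the sign of $\beta-3$ if $\beta\ne3$. At $a=2m-1$, $d=-1$ and $R(2m-1)>0$. So for $1\le\beta<3$ the unique maximizer is $2m$. For $\beta>3$, $2m$ is not a maximizer.
- $n=3m+1$. At $a=2m+1$, $d=\frac13$, and $R(2m+1)<0$ if $\beta<5$. At $a=2m$, $d=-\frac23$, and $R(2m)>0$. So for $1\le\beta<5$ the unique maximizer is $2m+1$.
- $n=3m+2$. At $a=2m+2$, $d=\frac23$, and $R(2m+2)<0$ if $\beta<7$. At $a=2m+1$, $d=-\frac13$, and $R(2m+1)>0$ if $\beta>1$. So for $1<\beta<7$ the unique maximizer is $2m+2$. For $\beta=1$ we have $R(2m)>0$ ($d=-\frac43$) and $R(2m+2)<0$, so only $2m+1$ and $2m+2$ can be optimal; both give $m(m+1)(2m+1)$ edges, so both are.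

For $n=3m$ and $\beta=3$, (3) does not decide between $2m$ and $2m+1$; since $R(2m-1)>0$ and $R(2m+1)<0$, only these two can be maximizers. Directly, $g_3(a)=(a-1)^3(n-a)/a$, and
$$(2m-1)^3(2m+1)=16m^4-16m^3+4m-1>16m^3(m-1)$$
says $g_3(2m)=\frac{(2m-1)^3}2>\frac{8m^3(m-1)}{2m+1}=g_3(2m+1)$. So the unique maximizer is $2m$.

**Step 3: the case $\alpha<\frac32$.** Then $\beta>3$. For large $n=3m$ the only maximizer of $M_1$ is $a=2m$, which does not maximize $M_\gamma$. By Lemma 2 the extremal sets are disjoint, and the inclusion fails for all large $n\equiv0\pmod3$.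

**Step 4: the case $\alpha\ge\frac32$.** Then $1<\beta\le3$, and by Step 2 every maximizer of $M_\gamma$ maximizes $M_1$ when $n$ is large. Let $H\in SPEX_\alpha$ have class sizes $v$, so $H\subseteq G(v)$ and $v$ maximizes $M_\gamma$. A nonnegative optimal $x$ for $H$ is optimal for $G(v)$. Its value is positive and equals $M_\gamma(v)$, so its masses are the maximizing $p=(\frac23,\frac13)$, and both factors of the single term satisfy (1) with equality. Hence $x$ is constant on each part, thus positive everywhere. A missing edge of $G(v)$ would make the value of $H$ at $x$ strictly smaller. So $H=G(v)\in EX$. $\square$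

This pattern refutes the inclusion only for $\alpha<\frac32$. The displacement between the two preferred positions, $\frac{\beta-1}6=\frac1{6(\alpha-1)}$, never vanishes. But $\frac{2n}3$ takes only three values mod $1$, so a small displacement may carry the preferred position past no half-integer. If the limiting proportion $\xi_1$ were irrational, $n\xi_1$ would come arbitrarily close to every position mod $1$, and any nonzero displacement would be felt for infinitely many $n$. So we need the displacement for general patterns. For these there is no closed formula for $M_\gamma$, as the best $p$ depends on $v$.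

## 6. The objective to relative precision $n^{-2}$

Let $T=\{\tau\in\mathbb R^l:\sum\tau_i=0\}$, let $E\ne\emptyset$, and write $F_i,F_{ij},\dots$ for partial derivatives of $F$ at $\xi$ unless another argument is given. Assume:

$(*)$ $F|_\Delta$ has a unique maximizer $\xi$, all $\xi_i>0$, and $\tau^{\mathsf T}F''(\xi)\tau<0$ for all $0\ne\tau\in T$.

Put $\Lambda=F(\xi)>0$. By Lagrange multipliers all $F_i$ are equal, and by Euler's identity $\sum\xi_iF_i=r\Lambda$; so $F_i=\mu:=r\Lambda$ for all $i$. Put
$$U_i=F_{ii},\qquad W_k=2F_{kk}+\sum_i\xi_iF_{iik},\qquad\bar U=\sum_i\xi_iU_i.$$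
We write $v=n\xi+\delta$ and $p=\xi+e/n$ with $\delta,e\in T$. With $\zeta=\gamma\delta+(1-\gamma)e$ let
$$\mathcal Q(\delta,e)=-\tfrac12\mu\gamma(1-\gamma)\sum_i\frac{(\delta_i-e_i)^2}{\xi_i}+\tfrac12\zeta^{\mathsf T}F''(\xi)\zeta,$$
$$J_\gamma(\delta,e)=\mathcal Q(\delta,e)-\tfrac12W\cdot\zeta+\tfrac12U\cdot\delta,\qquad\hat J_\gamma(\delta)=\max_{e\in T}J_\gamma(\delta,e).$$
For $\gamma=1$ nothing depends on $e$ (then $\zeta=\delta$), and $p,e$ are to be ignored below.

**Lemma 4.** Assume $(*)$ and fix $\gamma\in(0,1]$. There are numbers $A_n$ such that: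

1. For each $K$, uniformly for $|\delta|,|e|\le K$: $n^{-\gamma r}L_\gamma(v,p)=A_n+n^{-2}\big(J_\gamma(\delta,e)+O(1/n)\big)$.
2. There is $C$ such that for large $n$ every maximizer $v$ of $M_\gamma$ satisfies $|v-n\xi|\le C$.
3. For each $K$, uniformly for $|\delta|\le K$: $n^{-\gamma r}M_\gamma(v)=A_n+n^{-2}\big(\hat J_\gamma(\delta)+O(1/n)\big)$.
4. $\hat J_\gamma$ is a strictly concave quadratic polynomial on $T$ with maximizer $\mathbf c_\gamma=\mathbf c_1+\frac{1-\gamma}\gamma\mathbf h$, where $\mathbf h_i=\dfrac{\xi_i(U_i-\bar U)}{2\mu}$.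

*Proof.* **Step 1: expand near $(\xi,\xi)$; this gives part 1.** Let $(w,p)=(\xi+\eta,\xi+\varepsilon)$ with $\eta,\varepsilon\in T$ small, and $\varrho=|\eta|+|\varepsilon|$. For fixed $m$ and large $v$, $\prod_{j<m}(1-\frac jv)=1-\binom m2\frac1v+\frac{b_m}{v^2}+O(v^{-3})$ with a constant $b_m$. Also
$$r!\sum_M\binom{m_i}2\prod_j\frac{z_j^{m_j}}{m_j!}=\tfrac12z_i^2F_{ii}(z),$$
since $z_i^2\partial_i^2$ multiplies a monomial by $m_i(m_i-1)$. As $v_i=nw_i$ with $w_i$ near $\xi_i>0$, (2) becomes, uniformly near $(\xi,\xi)$,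
$$n^{-\gamma r}L_\gamma=F(z)-\frac1{2n}\Psi(z,w)+\frac1{n^2}B(z,w)+O(n^{-3}),\qquad\Psi(z,w)=\sum_i\frac{z_i^2F_{ii}(z)}{w_i},\tag{4}$$
with $B$ smooth. Next we expand $z$. With $s=\eta_i/\xi_i$ and $t=\varepsilon_i/\xi_i$,
$$\log\frac{z_i}{\xi_i}=\gamma\log(1+s)+(1-\gamma)\log(1+t)=\gamma s+(1-\gamma)t-\tfrac12\big(\gamma s^2+(1-\gamma)t^2\big)+O(\varrho^3).$$
Exponentiating, and using $(\gamma s+(1-\gamma)t)^2-\gamma s^2-(1-\gamma)t^2=-\gamma(1-\gamma)(s-t)^2$,
$$z_i=\xi_i+\gamma\eta_i+(1-\gamma)\varepsilon_i-\frac{\gamma(1-\gamma)(\eta_i-\varepsilon_i)^2}{2\xi_i}+O(\varrho^3).$$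
Since all $F_i$ equal $\mu$ and $\sum_i(\gamma\eta_i+(1-\gamma)\varepsilon_i)=0$, the first-order term of $F(z)$ sees only the quadratic part of $z$, and
$$F(z)=\Lambda+\mathcal Q(\eta,\varepsilon)+O(\varrho^3).\tag{5}$$
Now put $\eta=\delta/n$, $\varepsilon=e/n$ with $|\delta|,|e|\le K$. Then $F(z)=\Lambda+n^{-2}\mathcal Q(\delta,e)+O(n^{-3})$. For $\Psi$,
$$\partial_{z_k}\Psi(\xi,\xi)=\frac{2\xi_kF_{kk}}{\xi_k}+\sum_i\frac{\xi_i^2F_{iik}}{\xi_i}=W_k,\qquad\partial_{w_k}\Psi(\xi,\xi)=-\frac{\xi_k^2F_{kk}}{\xi_k^2}=-U_k,$$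
so $\Psi(z,w)=\Psi(\xi,\xi)+\frac1n(W\cdot\zeta-U\cdot\delta)+O(n^{-2})$. Finally $B(z,w)=B(\xi,\xi)+O(1/n)$. Inserting in (4) gives part 1 with
$$A_n=\Lambda-\frac{\Psi(\xi,\xi)}{2n}+\frac{B(\xi,\xi)}{n^2}.$$

**Step 2: maximizers stay at bounded distance from $n\xi$; this is part 2.** Let $\Theta(w,p)=F(z)$, a continuous function on $\Delta\times\Delta$. All quotients in (2) lie in $[0,1]$ (if $v_i<m_i$ the quotient is $0$), so $n^{-\gamma r}L_\gamma\le\Theta(w,p)$. Let $s=\sum_iz_i$. By weighted AM–GM, $s\le\sum_i(\gamma w_i+(1-\gamma)p_i)=1$, and for $\gamma<1$ equality holds only if $w=p$. If $s=0$ then $\Theta=0<\Lambda$. If $s>0$, homogeneity gives $\Theta=s^rF(z/s)\le s^r\Lambda\le\Lambda$. Equality $\Theta=\Lambda$ needs $s=1$ and $z=\xi$, that is $(w,p)=(\xi,\xi)$ (only $w=\xi$ if $\gamma=1$).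

For a lower bound, take integer vectors $v^0$ with sum $n$ and $|v^0-n\xi|$ bounded, and $p=\xi$. By part 1, $n^{-\gamma r}\max_vM_\gamma(v)\ge A_n-O(n^{-2})$, which tends to $\Lambda$. Since $\Theta$ is continuous on a compact set with its only maximum at $(\xi,\xi)$, maximizing pairs satisfy $(w,p)\to(\xi,\xi)$, so (4) and (5) apply to them.

The form $\mathcal Q$ is negative definite on $T\times T$. For $\gamma<1$ its first part is negative unless $\eta=\varepsilon$, its second is negative unless $\gamma\eta+(1-\gamma)\varepsilon=0$, and $(\eta,\varepsilon)\mapsto(\eta-\varepsilon,\gamma\eta+(1-\gamma)\varepsilon)$ is invertible. For $\gamma=1$ it is $(*)$. Also $\Psi(z,w)=\Psi(\xi,\xi)+O(\varrho)$ and $B(z,w)=B(\xi,\xi)+O(\varrho)$. So near $(\xi,\xi)$, with some $\kappa_0>0$,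
$$n^{-\gamma r}L_\gamma\le A_n-\kappa_0\varrho^2+O(\varrho/n)+O(n^{-2}).$$
Comparing with the lower bound, $\kappa_0\varrho^2\le O(\varrho/n)+O(n^{-2})$, hence $\varrho=O(1/n)$. Since $|v-n\xi|=n|\eta|$, part 2 follows.

**Step 3: maximize over $p$ for fixed $v$; this is part 3.** For $\gamma=1$ part 3 is part 1. Let $\gamma<1$ and $|\delta|\le K$. The choice $p=\xi$ gives $n^{-\gamma r}M_\gamma(v)\ge A_n-O_K(n^{-2})$. With this lower bound the argument of Step 2 applies to a maximizing $p$ for this $v$ and yields $|p-\xi|=O_K(1/n)$. The maximizer $e$ of $J_\gamma(\delta,\cdot)$ is an affine function of $\delta$ (the quadratic part is negative definite in $e$), hence bounded for $|\delta|\le K$. Choose $K'\geq K$ exceeding both bounds. Then $M_\gamma(v)=\max_{|e|\le K'}L_\gamma(v,\xi+e/n)$ and $\hat J_\gamma(\delta)=\max_{|e|\le K'}J_\gamma(\delta,e)$, and part 1 with $K'$ gives part 3. (For large $n$, all $\xi+e/n$ with $|e|\le K'$ lie in $\Delta$ because $\xi_i>0$.)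

**Step 4: find the maximizer of $\hat J_\gamma$; this is part 4.** For $\gamma=1$, $\hat J_1(\delta)=\frac12\delta^{\mathsf T}F''\delta-\frac12(W-U)\cdot\delta$, strictly concave on $T$ by $(*)$; let $\mathbf c_1$ be its maximizer. For $\gamma<1$, change variables from $(\delta,e)$ to $\zeta$ and the mismatch $\omega=\delta-e$ between vertex share and mass share. Then $\delta=\zeta+(1-\gamma)\omega$, and the variables separate:
$$J_\gamma=\Big[\tfrac12\zeta^{\mathsf T}F''\zeta-\tfrac12(W-U)\cdot\zeta\Big]+\Big[-\tfrac12\mu\gamma(1-\gamma)\sum_i\frac{\omega_i^2}{\xi_i}+\tfrac12(1-\gamma)U\cdot\omega\Big].\tag{6}$$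
This is strictly concave in $(\zeta,\omega)\in T\times T$, so $J_\gamma$ is a strictly concave quadratic in $(\delta,e)$. Since $\hat J_\gamma(\delta)=J_\gamma(\delta,e(\delta))$ with $e(\delta)$ affine, $\hat J_\gamma$ is the restriction of such a function to an affine graph, so it is again a strictly concave quadratic. Its maximizer is the $\delta$-component of the joint maximizer. In (6) the first bracket is $\hat J_1(\zeta)$, so $\zeta=\mathbf c_1$. For the second, Lagrange gives $-\mu\gamma(1-\gamma)\omega_i/\xi_i+\frac12(1-\gamma)U_i=\text{const}$; the condition $\sum\omega_i=0$ forces the constant to be $\frac12(1-\gamma)\bar U$, so $\omega_i=\xi_i(U_i-\bar U)/(2\mu\gamma)$. Hence $\mathbf c_\gamma=\mathbf c_1+(1-\gamma)\omega=\mathbf c_1+\frac{1-\gamma}\gamma\mathbf h$. $\square$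

As a check, take $\{1,1,2\}$: $F=3x^2y$, $\xi=(\frac23,\frac13)$, $\mu=3\cdot\frac49=\frac43$, $U=(2,0)$, $\bar U=\frac43$, so $\mathbf h_1=\frac23\cdot\frac23\big/\frac83=\frac16$. Further $F_{12}=4$ and $F_{112}=6$ while $F_{111}=F_{122}=F_{222}=0$, so $W=(4,4)$. With $\delta=(d,-d)$, $\hat J_1=\frac12(2-8)d^2-\frac12(2-4)d=-3d^2+d$, and the first coordinate of $\mathbf c_1$ is $\frac16$. So the preferred displacement is $\frac16+\frac1{6(\alpha-1)}=\frac\beta6$, in agreement with (3). Note also that if no multiset in $E$ repeats a color, then $U=0$ and $\mathbf h=0$: repeated colors are what moves the center.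

## 7. Two colors and irrational proportions: Theorem B for $r\ge4$

We use a textbook fact: for irrational $\theta$ and any $c$, the sequence $n\theta+c$ is equidistributed mod $1$, so the proportion of $n\le N$ for which it falls in a given arc of $\mathbb R/\mathbb Z$ tends to the length of the arc.

**Proposition 5.** Let $l=2$, assume $(*)$, and put $\kappa=\xi_1\xi_2|F_{11}-F_{22}|/(2\mu)$.

(a) If $1<\alpha<1+\kappa$, then $SPEX_\alpha(Col(P),n)\cap EX(Col(P),n)=\emptyset$ for all large $n$.

(b) If $\xi_1$ is irrational, then for every $\alpha>1$ the density of $\{n:SPEX_\alpha(Col(P),n)\cap EX(Col(P),n)=\emptyset\}$ equals $\min\{1,\kappa/(\alpha-1)\}$.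

*Proof.* **Step 1: each problem picks an integer nearest to its center.** Write $v=(a,n-a)$ and $d=a-n\xi_1$. By Lemma 4(4), $\hat J_\gamma=\text{const}-k_\gamma(d-c_\gamma)^2$ with $k_\gamma>0$. Since $U_1-\bar U=\xi_2(F_{11}-F_{22})$,
$$c_\gamma-c_1=t:=\frac{\mathbf h_1}{\alpha-1},\qquad\mathbf h_1=\frac{\xi_1\xi_2(F_{11}-F_{22})}{2\mu},\qquad|t|=\frac\kappa{\alpha-1}.$$
Let $a$ be a maximizer of $M_\gamma$ and $a^*$ an integer nearest to $n\xi_1+c_\gamma$. Both displacements are bounded, by Lemma 4(2) and by definition, so $M_\gamma(a)\ge M_\gamma(a^*)$ and Lemma 4(3) give $(a-n\xi_1-c_\gamma)^2\le(a^*-n\xi_1-c_\gamma)^2+O(1/n)\le\frac14+O(1/n)$. Hence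
$$|a-n\xi_1-c_\gamma|\le\tfrac12+O(1/n),\tag{7}$$
for $\gamma=1-1/\alpha$ and likewise for $\gamma=1$.

**Step 2: part (a).** If $a$ maximized both $M_1$ and $M_\gamma$, (7) for both would give $|t|\le1+O(1/n)$. This is impossible for large $n$ when $|t|=\kappa/(\alpha-1)>1$. Apply Lemma 2.

**Step 3: part (b).** Let $X_n=n\xi_1+c_1$, and let $C_0/n$ bound the error in (7). The $n$ for which $X_n$ or $X_n+t$ is within $C_0/n$ of $\mathbb Z+\frac12$ have density $0$: for every $\epsilon>0$, all but finitely many of them have $X_n$ or $X_n+t$ within $\epsilon$ of $\mathbb Z+\frac12$, a condition of density at most $4\epsilon$. For every other large $n$: if $X_n$ has distance $\sigma>C_0/n$ to $\mathbb Z+\frac12$, its nearest integer has distance $\frac12-\sigma$ and every other integer has distance at least $\frac12+\sigma$, so (7) leaves only the nearest integer. The same holds for $X_n+t$. So the maximizers of $M_1$ and $M_\gamma$ are unique, equal to the integers nearest to $X_n$ and $X_n+t$. These differ exactly when a point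 of $\mathbb Z+\frac12$ lies between $X_n$ and $X_n+t$. The set of such $X\in\mathbb R/\mathbb Z$ is, up to endpoints, an arc of length $|t|$ if $|t|<1$, and everything if $|t|\ge1$. By equidistribution and Lemma 2 the density is $\min\{1,|t|\}$. $\square$

**Proof of Theorem B for $r\ge4$.** **Step 1: verify $(*)$.** For $P_r$,
$$F(x,y)=\sum_{i=1}^{r-2}\binom rix^iy^{r-i}=(x+y)^r-x^r-y^r-rx^{r-1}y.$$
Let $\varphi(x)=F(x,1-x)=1-x^r-(1-x)^r-rx^{r-1}(1-x)$. The terms $\pm rx^{r-1}$ in the derivative cancel and
$$\varphi'(x)=r(1-x)\big[(1-x)^{r-2}-(r-1)x^{r-2}\big].$$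
On $(0,1)$ this changes sign exactly once, from $+$ to $-$, where $\frac{1-x}x=\rho=(r-1)^{1/(r-2)}$, that is at $x=\xi_1=\frac1{1+\rho}$. Because the bracket vanishes at $\xi_1$,
$$\varphi''(\xi_1)=-r\xi_2\big[(r-2)\xi_2^{r-3}+(r-1)(r-2)\xi_1^{r-3}\big]<0.$$
So $(*)$ holds with this $\xi$, and $\rho=\xi_2/\xi_1$.

**Step 2: $\xi_1$ is irrational.** If $\xi_1$ were rational, so would be $\rho$. But $\rho$ is a root of the monic integer polynomial $X^{r-2}-(r-1)$, so it would be an integer. As $\rho>1$, we would have $\rho\ge2$ and $r-1\ge2^{r-2}$, which is false for every $r\ge4$.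

**Step 3: compute $\kappa$.** We have $F_{xx}=r(r-1)\big[(x+y)^{r-2}-x^{r-2}-(r-2)x^{r-3}y\big]$ and $F_{yy}=r(r-1)\big[(x+y)^{r-2}-y^{r-2}\big]$. With $\xi_2^{r-2}=(r-1)\xi_1^{r-2}$,
$$F_{11}-F_{22}=r(r-1)\big[\xi_2^{r-2}-\xi_1^{r-2}-(r-2)\xi_1^{r-3}\xi_2\big]=r(r-1)(r-2)\xi_1^{r-2}(1-\rho)<0.$$
Also $\mu=F_y(\xi)=r(1-\xi_2^{r-1}-\xi_1^{r-1})$. Using $(r-1)\xi_1^{r-2}=\xi_2^{r-2}$ and $\xi_1(\rho-1)=\xi_2-\xi_1$,
$$\kappa=\frac{\xi_1\xi_2\cdot r(r-1)(r-2)\xi_1^{r-2}(\rho-1)}{2r(1-\xi_1^{r-1}-\xi_2^{r-1})}=\frac{(r-2)(\xi_2-\xi_1)\xi_2^{r-1}}{2(1-\xi_1^{r-1}-\xi_2^{r-1})}=\kappa_r>0 .$$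
Proposition 5(b) gives the density $\min\{1,\kappa_r/(\alpha-1)\}>0$, and Proposition 5(a) gives disjointness for all large $n$ when $\alpha<1+\kappa_r$. $\square$

## 8. Uniformity three: a third color and a parity constraint

For $r=3$ the recipe of Section 7 gives the pattern $\{1,2,2\}$ with $\rho=2$. This is the pattern of Proposition 3 with the colors exchanged, and $\xi_1=\frac13$ is rational. No other two-color $3$-pattern helps. If $\{1,1,1\}\in E$, then $F(1,0)=1$ is the maximum of $F\le(x+y)^3=1$ on $\Delta$, at a point with a zero coordinate, so $(*)$ fails; the same goes for $\{2,2,2\}$. Among the rest, $\{1,1,2\}$ and $\{1,2,2\}$ have rational $\xi$, and $\{\{1,1,2\},\{1,2,2\}\}$ has $F=3xy$ on $\Delta$ and $\xi=(\frac12,\frac12)$. So we use three colors. The lattice of size vectors is now two-dimensional, and one has to say which lattice point wins.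

**Proof of Theorem B for $r=3$.** **Step 1: verify $(*)$ and compute the displacement.** For $P_3$, $F=6xyz+3x^2(y+z)$. On $\Delta$ put $f=y-z$; then $y+z=1-x$, $4yz=(1-x)^2-f^2$, and
$$F=\tfrac32x\big[(1-x)^2-f^2\big]+3x^2(1-x)=\tfrac32\big(x-x^3-xf^2\big).$$
The unique maximizer is $x=\xi_1=\frac1{\sqrt3}$, $f=0$, so $\xi_2=\xi_3=\frac{1-\xi_1}2>0$. In the coordinates $(x,f)$ the Hessian there is $\mathrm{diag}(-9\xi_1,-3\xi_1)$, so $(*)$ holds. Further $U=(6(1-\xi_1),0,0)$, $\bar U=6\xi_1(1-\xi_1)$, and since $\xi_1^2=\frac13$, $\mu=3\Lambda=\frac92(\xi_1-\xi_1^3)=3\xi_1$. Hence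
$$\mathbf h_1=\frac{\xi_1\cdot6(1-\xi_1)^2}{6\xi_1}=(1-\xi_1)^2>0.$$

**Step 2: diagonalize $\hat J_\gamma$ and note the parity constraint.** Write $\delta=\big(d,\frac{-d+f}2,\frac{-d-f}2\big)$, so $d=v_1-n\xi_1$ and $f=v_2-v_3$. Since $v_2-v_3\equiv v_2+v_3$, we have $f\equiv n-v_1\pmod2$. As $F$ and $\xi$ are symmetric under exchanging colors $2$ and $3$, $\hat J_\gamma$ is invariant under $f\mapsto-f$, so it has no $df$ term and no linear term in $f$. By Lemma 4(4), for $\gamma=1-1/\alpha$ and for $\gamma=1$,
$$\hat J_\gamma=\text{const}-k_\gamma\big[(d-c_\gamma)^2+\theta_\gamma f^2\big],\qquad k_\gamma,\theta_\gamma>0,\qquad c_\gamma-c_1=\frac{(1-\xi_1)^2}{\alpha-1}\ne0\ \text{ for }\gamma=1-\tfrac1\alpha.$$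
An even change of $v_1$ can keep $f=0$. An odd change forces $|f|\ge1$ and costs at least $\theta_\gamma$. Accordingly put
$$w_\gamma=\tfrac12\big(1+\min\{1,\theta_\gamma\}\big)\le1,\qquad I_\gamma=(c_\gamma-w_\gamma,\,c_\gamma+w_\gamma).$$
Let $n$ and $a$ be even and $v=\big(a,\frac{n-a}2,\frac{n-a}2\big)$, so $f=0$ and $d=a-n\xi_1$. Any other size vector has $d'=d+j$ and $f'\equiv j\pmod2$ with $(j,f')\ne(0,0)$. The next two steps show that $I_\gamma$ decides, up to its endpoints, whether $v$ is optimal.

**Step 3: if $d$ lies in a fixed compact set $N\subset I_\gamma$, then for large $n$, $v$ is the unique maximizer of $M_\gamma$.** Choose $\epsilon>0$ with $|d-c_\gamma|\le w_\gamma-\epsilon$ on $N$. We have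
$$(d'-c_\gamma)^2-(d-c_\gamma)^2=j^2+2j(d-c_\gamma)\ge|j|\big(|j|-2|d-c_\gamma|\big).$$
So the bracket in $\hat J_\gamma$ increases when passing from $v$ to the competitor

- by at least $4\theta_\gamma$ if $j=0$, since $f'\ne0$ is even;
- by at least $2(2-2|d-c_\gamma|)\ge4\epsilon$ if $j\ne0$ is even, since $w_\gamma\le1$;
- by at least $1-2|d-c_\gamma|+\theta_\gamma\ge2\epsilon$ if $|j|=1$, since $f'$ is odd and $2w_\gamma\le1+\theta_\gamma$;
- by more than $3$ if $|j|\ge3$ is odd, since $|d-c_\gamma|<1$.

By Lemma 4(2) all maximizers have bounded $\delta$. Among vectors with bounded $\delta$, Lemma 4(3) compares $M_\gamma$ through $\hat J_\gamma$ with error $O(1/n)$, which is smaller than the fixed positive increments for large $n$. So $v$ beats every other vector that could be a maximizer.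

**Step 4: if $d$ lies in a fixed compact set $N$ disjoint from $\overline{I_\gamma}$, then for large $n$, $v$ is not a maximizer of $M_\gamma$.** If $\theta_\gamma\le1$, then $|d-c_\gamma|>\frac{1+\theta_\gamma}2$. Move $v_1$ by one toward $n\xi_1+c_\gamma$ and split the remaining odd number with $|f'|=1$; the bracket changes by $1-2|d-c_\gamma|+\theta_\gamma<0$. If $\theta_\gamma>1$, then $|d-c_\gamma|>1$. Move $v_1$ by two toward $n\xi_1+c_\gamma$ with $f'=0$; the bracket changes by $4-4|d-c_\gamma|<0$. Both changes are bounded away from $0$ on $N$, so Lemma 4(3) shows that the new vector has larger $M_\gamma$ for large $n$.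

**Step 5: find many $n$ at which the two problems disagree.** Let $\gamma=1-1/\alpha$. The bounded open intervals $I_\gamma$ and $I_1$ have different centers. If each were contained in the closure of the other, they would have the same endpoints, hence the same center. So one of them, $I$, is not contained in the closure of the other, $I'$. The set $I\setminus\overline{I'}$ is open and nonempty, so it contains a compact interval $N$ of positive length $|N|$.

Consider even $n=2n'$ for which some integer $a'$ satisfies $2(a'-n'\xi_1)\in N$, and put $a=2a'$; then $d=a-n\xi_1\in N$. (For large $n$ all parts of $v$ are nonnegative.) By Steps 3 and 4, for large such $n$ the vector $v$ is the unique maximizer of one of $M_\gamma,M_1$ and is not a maximizer of the other. So no vector maximizes both, and by Lemma 2, $SPEX_\alpha(Col(P_3),n)\cap EX(Col(P_3),n)=\emptyset$.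

It remains to count. The condition on $n'$ says that $-n'\xi_1$ lies mod $1$ in the image of the interval $\frac12N$, whose length is $\frac12|N|\le w\le1$, where $w\in\{w_\gamma,w_1\}$ belongs to $I$. Since $\xi_1=1/\sqrt3$ is irrational, these $n'$ have density $\frac12|N|$ by equidistribution, so the numbers $n=2n'$ have density $\frac14|N|$ among all positive integers. Discarding finitely many of them, the set in Theorem B has lower density at least $\frac14|N|>0$. $\square$

Since $SPEX_\alpha(Col(P_r),n)$ is never empty, Theorem B gives, for every $r\ge3$ and every $\alpha>1$, infinitely many $n$ with $SPEX_\alpha(Col(P_r),n)\not\subseteq EX(Col(P_r),n)$. So the answer to the question is negative for every $r\ge3$, while by Theorem A the inclusion holds for every pattern and every $n$ when $r=2$.
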